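# Poissonian $(k+1)$-correlations imply Poissonian $k$-correlations

## 1. Twelve points in twelve cells

Put $N=12$ points on the circle $\mathbb T=\mathbb R/\mathbb Z$, only at the places $0,\tfrac1{12},\dots,\tfrac{11}{12}$, with repetitions allowed. Here are two ways to do it, described by how many points sit at each place.

$$\text{A: } (3,3,1,1,1,1,1,1,0,0,0,0),\qquad \text{B: } (3,3,2,2,2,0,0,0,0,0,0,0).$$

Each has $12$ points. Count ordered triples of distinct points at a common place. In both configurations only the two places with three points contribute, each giving $3\cdot2\cdot1=6$ triples. So both have $12$ such triples, which is $1$ per point. Now count ordered pairs of distinct points at a common place. In A there are $6+6=12$ of them, which is $1$ per point. In B there are $6+6+2+2+2=18$, which is $\tfrac32$ per point.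

What would random points give? If a cell holds a Poisson number of points with mean $1$, then every factorial moment of that number equals $1$, so both counts should be $1$ per point. Configuration B therefore has the right number of triples and the wrong number of pairs. Using $q$ copies of the pattern on $12q$ places, we get arbitrarily large point sets with the same two ratios.

So at this one scale, triples do not control pairs. But we may look at other scales. In B, count for each point the ordered pairs of other points lying at its own place or a neighboring one. A point at place $0$ sees $3+3-1=5$ others, hence $5\cdot4=20$ ordered pairs. A point at place $1$ sees $7$ others and has $42$ pairs, and points at places $2,3,4$ see $6,5,3$ others and have $30,20,6$ pairs. The total is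
$$3\cdot20+3\cdot42+2\cdot30+2\cdot20+2\cdot6=298,$$
about $24.8$ per point, whereas we shall see that the random value at this scale is $9$. At the larger scale the triples of B do reveal that something is wrong.

This raises a question. Suppose the triples are asymptotically right at every fixed scale and in every fixed shape. Must the pairs be right? And must $k$-tuples be right whenever $(k+1)$-tuples are?

## 2. Correlation functions of order $k$

For $x\in\mathbb R$ let $(\!(x)\!)$ be the signed distance to the nearest integer: $(\!(x)\!)=x-m$, where $m\in\mathbb Z$ is chosen with $x-m\in(-\tfrac12,\tfrac12]$. For example $(\!(0.9)\!)=-0.1$ and $(\!(0.5)\!)=0.5$. A rectangle in $\mathbb R^{k-1}$ is a set $\mathcal R=\prod_{j=1}^{k-1}[a_j,b_j]$ with $a_j<b_j$, and $\lambda$ is Lebesgue measure.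

**Definition 1.** Let $x_1,\dots,x_N\in[0,1]$ and $k\ge2$. The $k$-th order correlation function is
$$R_k(\mathcal R,N)=\frac1N\#\Big\{i_1,\dots,i_k\le N\text{ pairwise distinct}: N\big((\!(x_{i_1}-x_{i_2})\!),\dots,(\!(x_{i_1}-x_{i_k})\!)\big)\in\mathcal R\Big\}.$$
A sequence $(x_n)_{n\in\mathbb N}\subseteq[0,1]$ has Poissonian $k$-correlations if $R_k(\mathcal R,N)\to\lambda(\mathcal R)$ as $N\to\infty$ for every rectangle $\mathcal R\subseteq\mathbb R^{k-1}$.

In the examples of Section 1 the scaled differences $N(\!(x_i-x_j)\!)$ are integers, so "at a common place" means "scaled difference in $[-\tfrac12,\tfrac12]$". Thus $R_3([-\tfrac12,\tfrac12]^2,12)=1$ for both A and B, in agreement with $\lambda=1$, while $R_2([-\tfrac12,\tfrac12],12)$ is $1$ for A and $\tfrac32$ for B. The last count of Section 1 was $R_3([-\tfrac32,\tfrac32]^2,12)=\tfrac{298}{12}$, to be compared with $\lambda=9$.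

It costs nothing to let the points change with $N$, as they did in the example.

**Definition 2.** Let $\mathcal N\subseteq\mathbb N$ be infinite, and for each $N\in\mathcal N$ let $X_N=(x_1,\dots,x_N)$ be an $N$-tuple in $[0,1]$, which may depend on $N$; we regard its points as points of $\mathbb T$. The family $(X_N)_{N\in\mathcal N}$ has Poissonian $k$-correlations along $\mathcal N$ if $R_k(\mathcal R,N)$, computed from $X_N$, tends to $\lambda(\mathcal R)$ for all $\mathcal R$ as $N\to\infty$ in $\mathcal N$.

A sequence is the case $\mathcal N=\mathbb N$ with $X_N$ its initial segments. The copies of B form a family along $\mathcal N=12\mathbb N$.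

The question is whether, for every $k\ge2$, Poissonian $(k+1)$-correlations of a sequence imply Poissonian $k$-correlations. It comes from Manuel Hauke and Agamemnon Zafeiropoulos, "Weak Poissonian Correlations", arXiv:2112.11813 (2021). The answer is yes.

**Theorem 1.** Let $k\ge2$. If $(X_N)_{N\in\mathcal N}$ has Poissonian $(k+1)$-correlations along $\mathcal N$, then it has Poissonian $k$-correlations along $\mathcal N$. In particular, every sequence in $[0,1]$ with Poissonian $(k+1)$-correlations has Poissonian $k$-correlations, and hence (by induction) Poissonian $j$-correlations for all $2\le j\le k+1$.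

**Theorem 2.** For a sequence $x\subseteq[0,1]$ let $S(x)\subseteq\{2,3,\dots\}$ be the set of orders $k$ for which $x$ has Poissonian $k$-correlations. The sets that occur as $S(x)$ are exactly $\emptyset$, $\{2,3,\dots,m\}$ for $m\ge2$, and $\{2,3,4,\dots\}$. In particular, for no $k\ge2$ can the implication in Theorem 1 be reversed.

## 3. From rectangles to continuous test functions

We shall want to count with smooth weights instead of indicators of rectangles. For $f:\mathbb R^{k-1}\to\mathbb R$ put
$$A_N^{(k)}(f)=\frac1N\sum_{i_1,\dots,i_k\le N\text{ distinct}}f\big(N(\!(x_{i_1}-x_{i_2})\!),\dots,N(\!(x_{i_1}-x_{i_k})\!)\big),$$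
so that $R_k(\mathcal R,N)=A_N^{(k)}(\mathbf 1_{\mathcal R})$. All limits are along $\mathcal N$, and $C_c$ denotes continuous functions of compact support.

**Lemma 1.** Poissonian $k$-correlations hold if and only if $A_N^{(k)}(f)\to\int f\,d\lambda$ for all $f\in C_c(\mathbb R^{k-1})$, and also if and only if this holds for all $f\in C_c(\mathbb R^{k-1})$ with $f\ge0$.

**Proof.** Assume the correlations are Poissonian. A bounded piece of a hyperplane $\{u_j=c\}$ lies in closed boxes of arbitrarily small measure $\varepsilon$ (make the box thin in direction $j$). So $\limsup_NA_N^{(k)}(\mathbf 1_{\text{piece}})\le\varepsilon$ for every $\varepsilon>0$, and the limit is $0$. A half-open box $B=\prod[a_j,b_j)$ is the closed box minus a set contained in $k-1$ such pieces, so $A_N^{(k)}(\mathbf 1_B)\to\lambda(B)$.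

Let $f\in C_c$ be supported in $(-s,s)^{k-1}$ and let $\varepsilon>0$. By uniform continuity, cutting $[-s,s)^{k-1}$ into small half-open cubes gives a finite linear combination $\phi$ of their indicators with $|f-\phi|\le\varepsilon\mathbf 1_{[-s,s]^{k-1}}$. Since $A_N^{(k)}(\phi)\to\int\phi$,
$$\limsup_N\Big|A_N^{(k)}(f)-\int f\Big|\le\varepsilon\limsup_NA_N^{(k)}(\mathbf 1_{[-s,s]^{k-1}})+\varepsilon(2s)^{k-1}=2\varepsilon(2s)^{k-1}.$$
Let $\varepsilon\to0$.

Conversely, assume convergence for all nonnegative $f\in C_c$. Given $\mathcal R$ and $\varepsilon>0$, products of one-variable trapezoid functions give $f_\pm\in C_c$ with $0\le f_-\le\mathbf 1_{\mathcal R}\le f_+$ and $\int(f_+-f_-)<\varepsilon$. Then $A_N^{(k)}(f_-)\le R_k(\mathcal R,N)\le A_N^{(k)}(f_+)$, and the outer terms converge to $\int f_-$ and $\int f_+$, both within $\varepsilon$ of $\lambda(\mathcal R)$. $\square$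

## 4. Integrating out the last point

The first thing to try is to sum over the last point. If the last point is entirely free, then a $k$-tuple of distinct indices extends to exactly $N-k$ tuples of $k+1$ distinct indices, so
$$A_N^{(k+1)}(f\otimes1)=(N-k)\,A_N^{(k)}(f),\qquad (f\otimes 1)(u_2,\dots,u_{k+1})=f(u_2,\dots,u_k).$$
This is useless here. The function $f\otimes1$ does not have compact support; on the scaled circle the last coordinate ranges over an interval of length $N$, and our hypothesis says something only about rectangles that are fixed as $N\to\infty$.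

So we truncate: let the last point range over a window of fixed scaled length $L$ near $x_{i_1}$. The hypothesis then gives
$$\frac1N\sum_{i_1,\dots,i_k\text{ distinct}}f(\cdots)\cdot\#\{n\text{ in the window},\ n\ne i_1,\dots,i_k\}\ \longrightarrow\ L\int f.$$
The left side is a sum over $k$-tuples in which each tuple is weighted by the number of extra points near it. If the weight were about $L$ for almost all the tuples, we could divide by $L$ and finish. Nothing so far says it is. In configuration B with the window "same place", the $18$ pairs carry weights as follows: the $12$ pairs at places with three points have weight $1$, and the $6$ pairs at places with two points have weight $0$. The weighted count is $12$, as it should be, and the true count is $18$. To show directly that the weight has small variance over the $k$-tuples, we would sum its square, and that counts $k$-tuples together with two more points, a $(k+2)$-correlation that we do not have.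

Two things can help. First, a long window should contain about $L$ points with a small relative error, so we should let $L\to\infty$ at the end. Second, we can quantify how often, in terms of Lebesgue measure of the window position, the number of points is far from $L$. The remaining danger is that $k$-clusters are concentrated at just those exceptional positions. The next two sections deal with these two matters.

## 5. Moments of the window count

For $L>0$ and $t\in\mathbb T$ put
$$F_L(t)=\#\{n\le N:\ x_n\in t+[0,L/N]\bmod1\},$$
suppressing $N$. If the $12$ points form configuration B and $L=\tfrac12$, then $F_L(t)=3$ for $t\in[-\tfrac1{24},0]$ and $F_L(t)=0$ for $t\in(0,\tfrac1{24})$. For $N\ge L$ each point lies in the window for a set of $t$ of measure $L/N$, so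
$$\int_{\mathbb T}F_L(t)\,dt=N\cdot\frac LN=L.\tag{1}$$
Norms $\|\cdot\|_q$ are those of $L^q(\mathbb T,dt)$. As $dt$ is a probability measure, $\|\cdot\|_q$ is nondecreasing in $q$.

**The geometric bookkeeping.** We must express "these points share a window" by scaled differences, without trouble from wrapping around the circle. This is what the next lemma is for.

**Lemma 2.** Let $L\ge1$, $N>2L$, $v\in[0,L]$, $t=x_{i_1}-v/N$ and $u=N(\!(x_{i_1}-x_n)\!)$. Then $x_n\in t+[0,L/N]\bmod1$ if and only if $v-u\in[0,L]$.

**Proof.** We have $x_n-t=x_n-x_{i_1}+v/N\equiv(v-u)/N\pmod1$. So $x_n$ is in the window if and only if $v-u\in[0,L]+N\mathbb Z$. As $u\in[-N/2,N/2]$ and $N>2L$,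
$$-N+L<-\tfrac N2\le v-u\le L+\tfrac N2<N.$$
The translate $[0,L]+mN$ lies in $[N,\infty)$ if $m\ge1$ and in $(-\infty,L-N]$ if $m\le-1$. Only $m=0$ is possible. $\square$

Since $L<N$, the map $v\mapsto x_{i_1}-v/N$ sends $[0,L]$ one-to-one onto the set of $t$ with $x_{i_1}\in t+[0,L/N]$, and multiplies measure by $\tfrac1N$. We shall use this substitution repeatedly.

**The case of pairs by hand.** Suppose Poissonian pair correlations hold. Then $F_L(F_L-1)$ counts ordered pairs of distinct indices in the window. Two points at scaled difference $u$ share the window for a set of $t$ of measure $\frac1N(L-|u|)_+$. Hence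
$$\int_{\mathbb T}F_L(F_L-1)\,dt=A_N^{(2)}\big((L-|\cdot|)_+\big)\to\int_{\mathbb R}(L-|u|)_+\,du=L^2 .$$
With (1), $\int F_L^2\to L^2+L$, so $\int(F_L/L-1)^2dt\to1/L$. The window count is close to $L$ in mean square when $L$ is large.

**The case of triples.** Now suppose only triple correlations are Poissonian. In the same way $\int F_L(F_L-1)(F_L-2)\,dt\to L^3$. But $y^3=y(y-1)(y-2)+3y^2-2y$, so the third moment involves the second moment $\int F_L^2$, which is a pair count and is not known. What rescues us is that the unknown term has lower degree: by monotonicity of norms, $\int F_L^2\le(\int F_L^3)^{2/3}$, so it can be bounded by the third moment itself and absorbed when $L$ is large. We then get an upper bound for the third moment in place of a formula. To turn a bound on $\int (F_L/L)^p$ into a bound on $\int|F_L/L-1|^p$ we need an elementary inequality that plays the role of $(y-1)^2=y^2-1-2(y-1)$.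

**Lemma 3.** For real $p\ge2$ and $y\ge0$,
$$|y-1|^p\le y^p-1-p(y-1).$$

**Proof.** Let $y=1+u$ with $u\ge0$, and set $h(u)=(1+u)^p-1-pu-u^p$. Then $h(0)=0$ and $h'(u)=p\big[(1+u)^{p-1}-1-u^{p-1}\big]\ge0$, because $(a+b)^{p-1}\ge a^{p-1}+b^{p-1}$ for $a,b\ge0$ and $p-1\ge1$. So $h\ge0$.

Let $y=1-u$ with $u\in[0,1]$, and set $h(u)=(1-u)^p-1+pu-u^p$. Then $h(0)=0$ and $h'(u)=p\big[1-(1-u)^{p-1}-u^{p-1}\big]\ge0$, because $(1-u)^{p-1}+u^{p-1}\le(1-u)+u=1$. So $h\ge0$ again. $\square$

**Lemma 4.** Let $p=k+1\ge3$, assume Poissonian $p$-correlations along $\mathcal N$, and put $C_p=p(p-1)/2$. For every $L>C_p$,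
$$\limsup_{N\to\infty}\int_{\mathbb T}\Big(\frac{F_L}L\Big)^pdt\le\frac L{L-C_p},\qquad \limsup_{N\to\infty}\Big\|\frac{F_L}L-1\Big\|_p^p\le\frac{C_p}{L-C_p}.\tag{2}$$
In particular $\limsup_N\|F_\ell\|_p<\infty$ for every fixed $\ell>0$.

**Proof.** Write $(y)_p=y(y-1)\cdots(y-p+1)$, and let $N>2L$. Note that $L>C_p\ge3$.

**Step 1: the factorial moment.** The purpose is to compute the one quantity the hypothesis gives exactly. For each $t$, $(F_L(t))_p$ is the number of $p$-tuples of distinct indices whose points all lie in the window. Thus
$$m_N:=\int_{\mathbb T}(F_L)_p\,dt=\sum_{i_1,\dots,i_p\text{ distinct}}\big|\{t:\ x_{i_1},\dots,x_{i_p}\in t+[0,L/N]\bmod1\}\big|.$$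
Substitute $t=x_{i_1}-v/N$ with $v\in[0,L]$ and set $u_j=N(\!(x_{i_1}-x_{i_j})\!)$. By Lemma 2 the measure is $\frac1Ng(u_2,\dots,u_p)$ with
$$g(u)=\big|\{v\in[0,L]:\ v-u_j\in[0,L]\ \text{for all } j\}\big|=\big(\min(L,L+u_2,\dots,L+u_p)-\max(0,u_2,\dots,u_p)\big)_+ .$$
The formula shows that $g$ is continuous, and $g(u)=0$ unless all $|u_j|\le L$. By Fubini, for each $v$ every $u_j$ ranges over an interval of length $L$, so $\int g=\int_0^LL^{p-1}dv=L^p$. Hence $m_N=A_N^{(p)}(g)\to L^p$ by Lemma 1.

**Step 2: powers versus factorial powers.** The purpose is to compare $y^p$ with $(y)_p$ at the cost of a lower power. We claim that for integers $y\ge0$,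
$$y^p\le(y)_p+C_py^{p-1}.\tag{3}$$
If $y\ge p-1$, all numbers $j/y$ with $0\le j\le p-1$ lie in $[0,1]$, so
$$\frac{(y)_p}{y^p}=\prod_{j=0}^{p-1}\Big(1-\frac jy\Big)\ge1-\sum_{j=0}^{p-1}\frac jy=1-\frac{C_p}y,$$
which is (3) after multiplication by $y^p$. If $y\le p-2$, then $(y)_p=0$ and $y\le p-2\le C_p$, so $y^p\le C_py^{p-1}$.

**Step 3: absorbing the lower moment.** Let $Y=F_L/L$ and $M=\int Y^p\,dt$, which is finite since $F_L\le N$. By (1), $\int Y=1$, so $M\ge(\int Y)^p=1$ by Jensen. Divide (3) for $y=F_L(t)$ by $L^p$ and integrate:
$$M\le\frac{m_N}{L^p}+\frac{C_p}L\int Y^{p-1}dt\le\frac{m_N}{L^p}+\frac{C_p}LM^{(p-1)/p}\le\frac{m_N}{L^p}+\frac{C_p}LM .$$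
The second inequality is $\|Y\|_{p-1}\le\|Y\|_p$, and the third uses $M\ge1$. As $L>C_p$, we get $M\le\frac{m_N}{L^p}\big(1-\frac{C_p}L\big)^{-1}$. Letting $N\to\infty$ with $m_N/L^p\to1$ gives the first bound in (2).

**Step 4: closeness to $1$.** Integrate Lemma 3 with $y=Y(t)$; as $\int(Y-1)=0$, we obtain $\|Y-1\|_p^p\le M-1$. So the limsup is at most $\frac L{L-C_p}-1=\frac{C_p}{L-C_p}$. Finally, $F_\ell\le F_L$ whenever $\ell\le L$, and $\|F_L\|_p=LM^{1/p}$ has finite limsup for $L>C_p$. $\square$

**Why this alone does not finish, even for $k=2$.** With $p=3$, so $C_3=3$, Lemma 4 controls the pair sum over a long window. Indeed $A_N^{(2)}((L-|\cdot|)_+)=L^2\int Y^2-L$, and $1\le\int Y^2\le M^{2/3}$. Asymptotically this confines the pair sum to the range from $L^2-L$ to $L^2(1-3/L)^{-2/3}-L=L^2+L+O(1)$, which has width about $2L$. But the weight $(L-|u|)_+$ is about $L$ on a fixed rectangle, so an error of constant size in $R_2$ on that rectangle contributes an amount of order $L$ to the pair sum, and this bound cannot detect it. The long window must be used for the extra point only, while the $k$-tuple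 is kept at its own fixed scale.

## 6. Pairing the cluster density with the window count

We now prove Theorem 1. Record the $k$-clusters by a function $Q(t)$ of position, and compare $\int Q$ with $\int Q\,F_L/L$. The second integral is a $(k+1)$-correlation. The difference is $\int Q\,(1-F_L/L)$, and by (2) the factor $1-F_L/L$ is small in $L^{k+1}$. The conjugate exponent is $\frac{k+1}k$, so we need $Q$ bounded in $L^{(k+1)/k}$. Since $Q$ is at most a constant times the $k$-th power of a window count, that is the same as a $(k+1)$-th moment of a window count, which Lemma 4 bounds. This is how the danger of Section 4, clusters concentrating at the exceptional positions, is excluded.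

**Proof of Theorem 1.** Let $p=k+1$, and let $f\in C_c(\mathbb R^{k-1})$, $f\ge0$, be supported in $[-s,s]^{k-1}$ with $s>0$. By Lemma 1 it suffices to show $A_N^{(k)}(f)\to\int f$. Let $L\ge1$ and $N>2L$. Write $f(i_1,\dots,i_k)$ for $f\big(N(\!(x_{i_1}-x_{i_2})\!),\dots,N(\!(x_{i_1}-x_{i_k})\!)\big)$ and define
$$Q(t)=\sum_{i_1,\dots,i_k\text{ distinct}}f(i_1,\dots,i_k)\,\mathbf 1\big[x_{i_1}\in t+[0,1/N]\bmod1\big].$$

**Step 1: $Q$ has the right integral.** This step recovers the quantity we want. Each $x_{i_1}$ lies in $t+[0,1/N]$ for a set of $t$ of measure $1/N$, so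
$$\int_{\mathbb T}Q\,dt=A_N^{(k)}(f).\tag{4}$$

**Step 2: $Q$ is bounded in $L^{p/k}$.** This step supplies one factor for Hölder's inequality. If a term of $Q(t)$ is nonzero, then $x_{i_1}\in t+[0,\tfrac1N]$ and every $x_{i_j}$ is within $s/N$ of $x_{i_1}$ on $\mathbb T$. So all $k$ points lie in $t+[-\tfrac sN,\tfrac{1+s}N]\bmod1$, a window of scaled length $2s+1$ starting at $t-\tfrac sN$. There are at most $F_{2s+1}(t-\tfrac sN)^k$ such tuples, so $Q(t)\le\|f\|_\infty F_{2s+1}(t-\tfrac sN)^k$. Since $\|F^k\|_{p/k}=\|F\|_p^k$, translation invariance gives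
$$\|Q\|_{p/k}\le K_N:=\|f\|_\infty\|F_{2s+1}\|_p^k .\tag{5}$$
By Lemma 4, $K:=\limsup_NK_N<\infty$, and $K$ does not depend on $L$. Also $A_N^{(k)}(f)=\|Q\|_1\le\|Q\|_{p/k}\le K_N$.

**Step 3: $\int QF_L$ is a $(k+1)$-correlation up to a bounded error.** This is the only step that counts $(k+1)$-tuples containing the given cluster. Expanding,
$$\int_{\mathbb T}QF_L\,dt=\sum_{i_1,\dots,i_k\text{ distinct}}\ \sum_{n\le N}f(i_1,\dots,i_k)\,\big|\{t:\ x_{i_1}\in t+[0,\tfrac1N],\ x_n\in t+[0,\tfrac LN]\}\big|,$$
with all windows taken mod $1$. First let $n\notin\{i_1,\dots,i_k\}$. Substitute $t=x_{i_1}-v/N$, where now $v\in[0,1]\subseteq[0,L]$. By Lemma 2 the measure is $\frac1Nh(w)$ with $w=N(\!(x_{i_1}-x_n)\!)$ and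
$$h(w)=\big|\{v\in[0,1]:\ v-w\in[0,L]\}\big|=\big|[0,1]\cap[w,w+L]\big|.$$
The function $h$ is continuous and supported in $[-L,1]$, and $\int h=\int_0^1L\,dv=L$ by Fubini. So these terms add up to exactly $A_N^{(k+1)}(f\otimes h)$, where $(f\otimes h)(u_2,\dots,u_{k+1})=f(u_2,\dots,u_k)\,h(u_{k+1})$.

If $n\in\{i_1,\dots,i_k\}$, the measure lies between $0$ and $\frac1N$, and there are $k$ such $n$ for each tuple. So these terms contribute at least $0$ and at most $k\int Q=kA_N^{(k)}(f)$. Altogether
$$0\le\int_{\mathbb T}QF_L\,dt-A_N^{(k+1)}(f\otimes h)\le kA_N^{(k)}(f)\le kK_N.\tag{6}$$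

**Step 4: replacing $F_L/L$ by $1$.** Since $\frac kp+\frac1p=1$, the exponents $\frac pk$ and $p$ are conjugate, and Hölder's inequality with (5) gives
$$\Big|\int Q\,dt-\int Q\,\frac{F_L}L\,dt\Big|\le\|Q\|_{p/k}\Big\|\frac{F_L}L-1\Big\|_p\le K_N\Big\|\frac{F_L}L-1\Big\|_p .\tag{7}$$

**Step 5: combination and limits.** By (4) and the triangle inequality through $\frac1L\int QF_L$ and $\frac1LA_N^{(k+1)}(f\otimes h)$, the bounds (7) and (6) give, for every $L\ge1$ and $N>2L$,
$$\Big|A_N^{(k)}(f)-\int f\Big|\le K_N\Big(\Big\|\frac{F_L}L-1\Big\|_p+\frac kL\Big)+\frac1L\Big|A_N^{(k+1)}(f\otimes h)-L\int f\Big|.\tag{8}$$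
Fix $L>C_p$ and let $N\to\infty$ in $\mathcal N$. The function $f\otimes h$ is in $C_c(\mathbb R^k)$ and has integral $L\int f$, so by hypothesis and Lemma 1 the last term of (8) tends to $0$. By (2),
$$\limsup_{N\to\infty}\Big|A_N^{(k)}(f)-\int f\Big|\le K\Big(\Big(\frac{C_p}{L-C_p}\Big)^{1/p}+\frac kL\Big).$$
The left side and $K$ do not depend on $L$. Letting $L\to\infty$ gives $A_N^{(k)}(f)\to\int f$.

For sequences take $\mathcal N=\mathbb N$ and initial segments. Applying the result with orders $k+1,k,\dots,3$ in turn gives all orders $2\le j\le k+1$. $\blacksquare$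

The order of the limits matters: $N\to\infty$ first, for fixed $L$, since the hypothesis concerns fixed test functions; then $L\to\infty$. The error $k/L$ from repeated indices is harmless only because the window is long compared with $k$. In the example of Section 1, with unit windows, it would not have been.

## 7. Which sets of orders occur

Theorem 1 says that $j\in S(x)$ implies $\{2,\dots,j\}\subseteq S(x)$. A subset of $\{2,3,\dots\}$ with this property is $\emptyset$, or $\{2,\dots,m\}$ for some $m\ge2$, or everything. To prove Theorem 2 we must realize each of these sets.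

The empty set is realized by a constant sequence. All differences are $0$, so $R_k([-1,1]^{k-1},N)=\frac1NN(N-1)\cdots(N-k+1)=(N-1)\cdots(N-k+1)\to\infty$ for every $k\ge2$.

For the others we start with random points. For the sets $\{2,\dots,m\}$ we then plant at the point $0$ a number of copies so chosen that the $m$-tuples of copies are negligible and the $(m+1)$-tuples are not. Let $(z_n)$ be independent and uniform on $[0,1]$.

**Lemma 5.** Almost surely $S(z)=\{2,3,4,\dots\}$.

**Proof.** **Step 1: mean and variance for a fixed rectangle.** The aim is a variance bound strong enough for Borel–Cantelli along the squares. Fix $j\ge2$, $C>0$ and a rectangle $\mathcal R\subseteq[-C,C]^{j-1}$ with rational endpoints, and let $T_N=NR_j(\mathcal R,N)$. Let $N>2C$. Given $z_{i_1}$, the differences $(\!(z_{i_1}-z_{i_l})\!)$, $2\le l\le j$, are independent and uniform on $(-\tfrac12,\tfrac12]$, and $\frac1N\mathcal R$ lies in $(-\tfrac12,\tfrac12)^{j-1}$. So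
$$\mathbb E R_j(\mathcal R,N)=\frac{N(N-1)\cdots(N-j+1)}N\cdot\frac{\lambda(\mathcal R)}{N^{j-1}}\to\lambda(\mathcal R).$$
The variance of $T_N$ is the sum of the covariances of the indicators of pairs of index tuples. If two tuples share no index, their indicators are independent. Suppose they share exactly $l\ge1$ indices; the covariance is at most the probability that both indicators equal $1$. In that event every point of either tuple is within $C/N$ of the first point of its tuple, so all $2j-l$ points are within $2C/N$ of a chosen shared point. Given the shared point, each of the other $2j-l-1$ points independently does this with probability at most $4C/N$, so the event has probability at most $(4C/N)^{2j-l-1}$. There are $O(N^{2j-l})$ such pairs of tuples, so each $l$ contributes at most $O(N)$. Hence $\operatorname{Var}T_N=O(N)$ and $\operatorname{Var}R_j(\mathcal R,N)=O(1/N)$.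

**Step 2: convergence along squares.** By Chebyshev's inequality, for each $\varepsilon>0$ the probabilities $\mathbb P(|R_j(\mathcal R,r^2)-\mathbb ER_j(\mathcal R,r^2)|>\varepsilon)=O(r^{-2})$ are summable in $r$. By Borel–Cantelli, almost surely $R_j(\mathcal R,r^2)\to\lambda(\mathcal R)$ as $r\to\infty$. There are countably many $j$ and rational rectangles, so almost surely this holds for all of them simultaneously.

**Step 3: all $N$ and all rectangles.** The aim is to fill the gaps between squares by monotonicity. Let $\mathcal R$ be any rectangle, and choose rational rectangles $\mathcal R_-\subset\operatorname{int}\mathcal R$ and $\mathcal R_+$ with $\mathcal R\subset\operatorname{int}\mathcal R_+$, of measure arbitrarily close to $\lambda(\mathcal R)$. For $r^2\le N<(r+1)^2$ the factors $r^2/N$ and $(r+1)^2/N$ tend to $1$ as $r\to\infty$, so for large $r$ we have $\mathcal R_-\subseteq\frac{r^2}N\mathcal R$ and $\frac{(r+1)^2}N\mathcal R\subseteq\mathcal R_+$. Let $d$ be the vector of differences of a tuple. If the indices are at most $r^2$ and $r^2d\in\mathcal R_-$, then $Nd\in\mathcal R$. If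 the indices are at most $N$ and $Nd\in\mathcal R$, then $(r+1)^2d\in\mathcal R_+$. Counting tuples and dividing by $N$,
$$\frac{r^2}NR_j(\mathcal R_-,r^2)\le R_j(\mathcal R,N)\le\frac{(r+1)^2}NR_j(\mathcal R_+,(r+1)^2).$$
The outer terms tend to $\lambda(\mathcal R_-)$ and $\lambda(\mathcal R_+)$. So $R_j(\mathcal R,N)\to\lambda(\mathcal R)$. $\square$

Let $\|x\|$ denote the distance from the real number $x$ to the nearest integer. When we plant copies of $0$ we shall need to know that few random points are near $0$.

**Lemma 6.** For an integer $C\ge1$ let $D_N=\#\{n\le N:\|z_n\|\le2C/N\}$. Almost surely, for every integer $C\ge1$, we have $D_N\le1+\log N$ for all large $N$.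

**Proof.** Let $r=\lceil\log N\rceil$. If $D_N\ge r$, some $r$ of the $N$ points are within $2C/N$ of an integer, and each is so with probability at most $4C/N$. So
$$\mathbb P(D_N\ge r)\le\binom Nr\Big(\frac{4C}N\Big)^r\le\frac{(4C)^r}{r!}\le\Big(\frac{4Ce}r\Big)^r .$$
Once $r\ge4Ce^3$, the last quantity is at most $e^{-2r}\le N^{-2}$, which is summable. By Borel–Cantelli, almost surely $D_N<r\le1+\log N$ for all large $N$. Intersect over the countably many $C$. $\square$

**Proof of Theorem 2.** The possible forms of $S(x)$ were found above, the empty set was realized, and Lemma 5 realizes $\{2,3,4,\dots\}$. Fix a realization $z$ with the properties in Lemmas 5 and 6, and let $m\ge2$.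

**Step 1: the construction.** We build a sequence with about $N^\alpha$ copies of $0$ among its first $N$ terms. Fix $\alpha\in(\frac1{m+1},\frac1m)$ and let $E=\{\lceil r^{1/\alpha}\rceil:r\ge1\}$. As $1/\alpha>m\ge2$, consecutive numbers $r^{1/\alpha}$ differ by at least $1$, so these integers are distinct. Also $\lceil r^{1/\alpha}\rceil\le N$ if and only if $r\le N^\alpha$, so
$$e_N:=\#(E\cap[1,N])=\lfloor N^\alpha\rfloor .$$
Put $x_n=0$ for $n\in E$, and let the values at the indices $n\notin E$ be $z_1,z_2,\dots$ in order. Put $N'=N-e_N$; then $N'/N\to1$, and the indices $n\le N$ outside $E$ carry the values $z_1,\dots,z_{N'}$.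

**Step 2: orders $2\le j\le m$ stay Poissonian.** Let $\mathcal R\subseteq[-C,C]^{j-1}$ with $C\in\mathbb N$, and split the tuples counted in $NR_j(\mathcal R,N)$ by the number $l$ of indices in $E$.

If $l=0$, the tuple is one of $z_1,\dots,z_{N'}$ whose difference vector $d$ has $Nd\in\mathcal R$, that is, $N'd\in\frac{N'}N\mathcal R$. Writing $R_j^z$ for the correlation function of $z$, these tuples contribute $\frac{N'}NR_j^z\big(\frac{N'}N\mathcal R,N'\big)$ to $R_j(\mathcal R,N)$. For fixed rectangles $\mathcal R_-\subset\operatorname{int}\mathcal R$ and $\mathcal R_+$ with $\mathcal R\subset\operatorname{int}\mathcal R_+$, we have $\mathcal R_-\subseteq\frac{N'}N\mathcal R\subseteq\mathcal R_+$ for large $N$. Since $S(z)$ contains $j$ and $\lambda(\mathcal R_\pm)$ can be taken arbitrarily close to $\lambda(\mathcal R)$, the contribution tends to $\lambda(\mathcal R)$.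

If $l\ge1$, one of the points is $0$, and every point is within $C/N$ of $x_{i_1}$. So all points are within $2C/N$ of $0$ in $\mathbb T$. The indices in $E$ can be chosen in at most $e_N^l$ ways. Each of the other $j-l$ indices belongs to some $z_n$ with $n\le N'\le N$ and $\|z_n\|\le2C/N$, of which there are at most $D_N$. Including the choice of positions, for large $N$ the number of these tuples is at most
$$\binom jle_N^lD_N^{j-l}\le\binom jlN^{\alpha l}(1+\log N)^j,$$
which is $o(N)$ because $\alpha l\le\alpha m<1$. Hence they contribute $o(1)$ to $R_j(\mathcal R,N)$, and $R_j(\mathcal R,N)\to\lambda(\mathcal R)$.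

**Step 3: order $m+1$ fails.** All points $x_n$ with $n\in E$ coincide, so
$$R_{m+1}([-1,1]^m,N)\ge\frac1Ne_N(e_N-1)\cdots(e_N-m)\sim N^{\alpha(m+1)-1}\to\infty,$$
since $\alpha(m+1)>1$. Thus $m+1\notin S(x)$. If a larger order belonged to $S(x)$, Theorem 1 would put $m+1$ in $S(x)$ as well. Therefore $S(x)=\{2,\dots,m\}$.

Taking $m=k$, we get for every $k\ge2$ a sequence with Poissonian $k$-correlations and without Poissonian $(k+1)$-correlations. So the implication in Theorem 1 cannot be reversed for any $k\ge2$. $\blacksquare$
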